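# Free products that are fundamental groups of quasiprojective varieties

## Free products of cyclic groups: the theorem and what it says

A group is called **quasiprojective** if it is the fundamental group of a smooth connected complex quasiprojective variety. Such groups are finitely presented.

**Theorem 1.** Let $A,B$ be nontrivial groups. Then $A*B$ is quasiprojective if and only if $A$ and $B$ are both free products of finitely many cyclic groups. In that case $A$ and $B$ are themselves quasiprojective.

This settles a question posed in Indranil Biswas and Mahan Mj, "Quasiprojective three-manifold groups and complexification of three-manifolds", arXiv:1402.6418 (2014): if $A*B$ is quasiprojective, must $A$ and $B$ be quasiprojective? The answer is yes, for arbitrary groups $A$ and $B$. If both are nontrivial this is Theorem 1. If $A=1$, then $B=A*B$ is quasiprojective and $A=\pi_1(\mathbb P^1)$ is too; the case $B=1$ is the same.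

The theorem says more than the question asks. Take $A=\mathbb Z^2=\pi_1(\text{elliptic curve})$ and $B=\mathbb Z=\pi_1(\mathbb C^*)$. Both are quasiprojective. But a free product of two nontrivial groups is not abelian, so an abelian free product of cyclic groups is cyclic, and $\mathbb Z^2$ is not. Hence $\mathbb Z^2*\mathbb Z$ is not quasiprojective. On the other hand $\mathbb Z_2*\mathbb Z_3$ is quasiprojective, and we shall build a variety for it by hand.

The same method gives two further theorems. Let $C$ be a smooth connected complex algebraic curve (compact or not) with finitely many marked points $c_j$ of multiplicity $m_j\ge2$.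

**Definition.** $\pi_1^{orb}(C,m)$ is the quotient of $\pi_1(C\setminus\{c_j\})$ by the normal closure of the $\mu_j^{m_j}$, where $\mu_j$ is a loop around $c_j$. If $C$ has genus $g$ and $r$ punctures, put
$$\chi^{orb}(C,m)=2-2g-r-\sum_j\Big(1-\frac1{m_j}\Big).$$

If $r\ge1$ and there are $s$ marked points, then $\pi_1(C\setminus\{c_j\})$ is free on $\mu_1,\dots,\mu_s$ and $2g+r-1$ further loops (use the surface relation to eliminate a loop around one puncture), so
$$\pi_1^{orb}(C,m)\cong F_{2g+r-1}*\mathbb Z_{m_1}*\dots*\mathbb Z_{m_s}.\tag{1}$$
Thus the free products of finitely many cyclic groups are exactly the orbifold groups of noncompact curves. For example, $\mathbb C$ with marked points of multiplicity $2$ and $3$ has group $\mathbb Z_2*\mathbb Z_3$ and $\chi^{orb}=2-1-\frac12-\frac23=-\frac16$.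

**Theorem 2.** For a group $G$ the following are equivalent:
(i) $G$ is quasiprojective and its first $\ell^2$-Betti number $\beta^{(2)}_1(G)$ is positive;
(ii) there is an exact sequence $1\to F\to G\to\pi_1^{orb}(C,m)\to1$ with $F$ finite and $\chi^{orb}(C,m)<0$.

**Theorem 3.** Let $G$ be a finitely generated group with more than one end. Then $G$ is quasiprojective if and only if $G$ has a finite normal subgroup $F$ with $G/F$ a free product of finitely many cyclic groups. In that case every finitely generated subgroup of $G$ is quasiprojective.

The number $\beta_1^{(2)}$ is defined below. I start with the constructive half of Theorem 1, where varieties are built from curves.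

## Fibrations over curves and their multiple fibres

Let $E$ be a divisor in a smooth connected variety $X$ and $E_0$ a component of $E$. A **meridian** of $E_0$ is the boundary of a small disc that meets $E$ transversally in one general point of $E_0$, joined to the base point by a path. It is well defined up to conjugacy (and inversion, if orientations are ignored). For instance $\pi_1(\mathbb C^*\times\mathbb C^*)=\mathbb Z^2$ is generated by meridians of the two axes of $\mathbb C^2$. We use the standard fact that $\pi_1(X\setminus E)\to\pi_1(X)$ is onto, with kernel the normal closure of the meridians of the components of $E$: loops and discs can be moved off the singular locus of $E$, which has real codimension at least $4$, and made transverse to the rest.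

**Lemma 4.** Let $\pi:X\to C$ be a surjective morphism from a smooth connected variety to a smooth curve, and let $C^\circ\subset C$ be a cofinite open set over which $\pi$ is a topologically locally trivial fibration with connected fibre $\Lambda$ (and a submersion). For $c\in C\setminus C^\circ$ let $m_c$ be the gcd of the multiplicities of the components of the divisor $\pi^*(c)$. Then the image $F$ of $\pi_1(\Lambda)$ in $\pi_1(X)$ is normal, and $\pi_1(X)/F\cong\pi_1^{orb}(C,m)$, where points with $m_c=1$ are dropped.

*Proof.* Let $X^\circ=\pi^{-1}(C^\circ)$. The homotopy sequence of the fibration gives the exact sequence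
$$\pi_1(\Lambda)\to\pi_1(X^\circ)\to\pi_1(C^\circ)\to1 .$$
Since $\pi_1(X^\circ)\to\pi_1(X)$ is onto, $F$ is normal. Also $\pi_1(X)$ is the quotient of $\pi_1(X^\circ)$ by the meridians of the finitely many components of $X\setminus X^\circ$. Near a general point of a component of multiplicity $k$ in $\pi^*(c)$ there are coordinates in which $\pi=z_1^k$, so its meridian maps to a conjugate of $\mu_c^{\pm k}$, where $\mu_c$ is a loop around $c$. Dividing by $\pi_1(\Lambda)$ and by all meridians we get
$$\pi_1(X)/F\cong\pi_1(C^\circ)/\langle\!\langle\mu_c^{k}:k\text{ a multiplicity in }\pi^*(c)\rangle\!\rangle=\pi_1(C^\circ)/\langle\!\langle\mu_c^{m_c}\rangle\!\rangle ,$$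
because the powers $\mu_c^k$ generate the same subgroup of $\langle\mu_c\rangle$ as $\mu_c^{m_c}$. Each $m_c$ makes sense since $\pi^{-1}(c)\ne\emptyset$. If $m_c=1$, the relation $\mu_c=1$ just fills in the point $c$. $\square$

We also use a theorem of Serre: every finite group $H$ acts freely on some simply connected smooth projective variety $Y$ (a complete intersection of dimension at least $2$).

**The case $\mathbb Z_2*\mathbb Z_3$ by hand.** Let $C'=\{y^2=x^3+1\}\subset\mathbb C^2$, an elliptic curve minus one point, with $H=\mathbb Z_6$ acting by $(x,y)\mapsto(\zeta x,-y)$, where $\zeta=e^{2\pi i/3}$. The invariant functions are the polynomials in $u=x^3=y^2-1$, so $C'/H=\mathbb C$ with coordinate $u$. The map $u$ is ramified of order $3$ over $u=0$ (two points, $x=0$), of order $2$ over $u=-1$ (three points, $y=0$), and nowhere else. With $Y$ a simply connected variety on which $H$ acts freely, put $X=(C'\times Y)/H$. It fibres over $\mathbb C$ with general fibre $Y$ and with fibres of multiplicity $3$ and $2$ over $u=0,-1$. Lemma 4 with $\pi_1(Y)=1$ gives $\pi_1(X)=\mathbb Z_2*\mathbb Z_3$. The general case is the same.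

**Lemma 5.** Every free product of finitely many cyclic groups is quasiprojective.

*Proof.* Let $\Gamma=F_r*\mathbb Z_{m_1}*\dots*\mathbb Z_{m_s}$ with all $m_j\ge2$. Let $C_0$ be $\mathbb P^1$ minus $r+1$ points, let $c_1,\dots,c_s\in C_0$ be distinct, and $C^\circ=C_0\setminus\{c_j\}$. Since $r+1\ge1$, $\pi_1(C^\circ)$ is free on loops $\mu_j$ around the $c_j$ and loops around $r$ of the $r+1$ deleted points. Let $H=\prod_j\mathbb Z_{m_j}$. The surjection $\pi_1(C^\circ)\to H$ that sends $\mu_j$ to the generator of $\mathbb Z_{m_j}$ and the other generators to $0$ defines a connected Galois covering of $C^\circ$, algebraic by Riemann's existence theorem. Completed over the $c_j$, it is a smooth curve $C'$ with $C'/H=C_0$, ramified of order exactly $m_j$ over $c_j$ (the image of $\mu_j$ has order $m_j$) and unramified elsewhere.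

Let $Y$ be simply connected smooth projective with a free $H$-action. Then $H$ acts freely on $C'\times Y$, and $X=(C'\times Y)/H$ is a smooth connected quasiprojective variety. Over $C^\circ$ the map $X\to C_0$ is locally trivial with fibre $Y$. Over $c_j$ its reduced fibre is the quotient of $Y$ by a point stabilizer, hence irreducible. Its multiplicity is $m_j$, because $C'\times Y\to X$ is étale and the pullback of $c_j$ to $C'$ has all multiplicities equal to $m_j$. By Lemma 4 with $\pi_1(Y)=1$ and by (1), $\pi_1(X)\cong\pi_1^{orb}(C_0,m)\cong\Gamma$. $\square$

So the "if" half of Theorem 1 is done: if $A$ and $B$ are finite free products of cyclic groups, so is $A*B$, and all three are quasiprojective.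

## Infinite covers and finite-dimensional coefficients fall short

Now let $A*B=\pi_1(X)$. We must recover geometry from this.

The most direct attempt is to pass to the covering $X_A\to X$ with fundamental group $A$. A finite covering of $X$ is algebraic, so finite-index subgroups of quasiprojective groups are quasiprojective. But $A$ has infinite index: if $1\ne a\in A$ and $1\neq b\in B$, then $(ba)^n\notin A$ for $n\ne0$, so the cosets $(ba)^nA$ are distinct. The manifold $X_A$ is an infinite covering, and nothing makes it algebraic. Nor is there a formal argument from the fact that $A$ is a retract of $A*B$. In the parallel situation of smooth projective varieties, $\mathbb Z^2$ is the group of an elliptic curve, while its retract $\mathbb Z$ is not the group of any smooth projective variety, since $b_1$ is even by Hodge theory.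

A second attempt is to look for a map from $X$ to a curve, which the "only if" half predicts, using cohomology classes in $H^1(X;V)$ for a representation $V$ of $G=A*B$. A cocycle on $A$ and a cocycle on $B$ can be glued freely, so free products tend to have many. But with $\dim V<\infty$ there may be nothing at all. Suppose $A$ and $B$ are finitely generated infinite simple groups. A nontrivial homomorphism $A\to GL_n(\mathbb C)$ would be injective, so $A$ would be residually finite (Malcev) and would have a nontrivial proper normal subgroup of finite index, which is absurd. So every finite-dimensional representation of $A*B$ is trivial, and $H^1(A*B;\mathbb C^n)=\operatorname{Hom}(A*B,\mathbb C^n)=0$ because $A$ and $B$ are perfect. Such pairs must be excluded by the proof, and finite-dimensional coefficients do not see them.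

There is one representation that every group has and that is always large: the regular representation on $\ell^2G$. It is infinite-dimensional, but it has a usable notion of dimension.

## Cocycles in $\ell^2G$ and their von Neumann dimension

Let $G$ be generated by $s_1,\dots,s_n$. On the complex Hilbert space $\ell^2G$ we have the left regular representation $(\lambda(h)\xi)_g=\xi_{h^{-1}g}$, and the right regular representation commuting with it. $L(G)$ is the von Neumann algebra generated by $\lambda(G)$, with trace $\operatorname{tr}(T)=\langle T\delta_e,\delta_e\rangle$. A closed right-invariant subspace $V\subset(\ell^2G)^k$ has a von Neumann dimension $\dim V\in[0,k]$ with these properties (Lück, *$L^2$-Invariants*, Ch. 1):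

- it is monotone and faithful ($\dim V=0$ only for $V=0$);
- $\dim\ker T+\dim\overline{\operatorname{im}T}=\dim V$ for bounded right-equivariant $T:V\to V'$ (so it is additive on direct sums and invariant under bounded equivariant isomorphism);
- $\dim q\,\ell^2G=\operatorname{tr}(q)$ for a projection $q\in L(G)$; in particular $\dim\ell^2G=1$.

For a subgroup $H\le G$ let $(\ell^2G)^H$ be the vectors fixed by $\lambda(H)$. Then
$$\dim(\ell^2G)^H=1/|H|,\qquad\text{read as }0\text{ if }H\text{ is infinite}.\tag{2}$$
For finite $H$ the projection is $\frac1{|H|}\sum_{h\in H}\lambda(h)$, with trace $1/|H|$. For infinite $H$ a fixed vector is constant on the infinite cosets $Hg$, hence $0$.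

**Example.** For $G=\mathbb Z$, Fourier series identify $\ell^2\mathbb Z$ with $L^2(S^1)$, $\lambda(1)$ with multiplication by $z$, and $L(\mathbb Z)$ with $L^\infty(S^1)$. The projection $1_S$ has trace the normalized length of $S\subset S^1$. So there are nonzero subspaces of arbitrarily small dimension, and this will be essential.

**Definition.** $Z^1=Z^1(G;\ell^2G)$ is the space of cocycles, i.e. maps $b:G\to\ell^2G$ with $b(gh)=b(g)+\lambda(g)b(h)$. For $\eta\in\ell^2G$ let $\partial\eta$ be the cocycle $g\mapsto(\lambda(g)-1)\eta$, and $B^1=\{\partial\eta\}$.

A cocycle is determined by $(b(s_j))_j$. For each word $w$ the cocycle rule, with $b(s^{-1})=-\lambda(s^{-1})b(s)$, writes $b(w)$ as a bounded right-equivariant operator applied to $(b(s_j))_j$ (Fox calculus), and the relators impose $b(w)=0$. So $Z^1$ is a closed right-invariant subspace of $(\ell^2G)^n$. The map $\eta\mapsto\partial\eta$ has kernel $(\ell^2G)^G$, so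
$$\dim\overline{B^1}=1-\tfrac1{|G|}\le1 .$$
Put $\beta_1^{(2)}(G)=\dim Z^1-\dim\overline{B^1}$. When $G$ is finitely presented, $Z^1$ is the kernel of the coboundary on $\ell^2$ $1$-cochains of the presentation complex, so this is the usual first $\ell^2$-Betti number. For finite $G$ averaging gives $Z^1=B^1$, so $\beta^{(2)}_1(G)=0$ and $\dim Z^1<1$. For infinite $G$, $\dim\overline{B^1}=1$. In all cases
$$\beta_1^{(2)}(G)>0\iff\dim Z^1>1.\tag{3}$$

A cocycle $b$ is the same as an affine isometric action with linear part $\lambda$,
$$\mathcal A(g)\xi=\lambda(g)\xi+b(g).$$

**Example.** For $G=\mathbb Z$ a cocycle is an arbitrary $b(1)\in L^2(S^1)$, so $\dim Z^1=1$ and $\beta_1^{(2)}(\mathbb Z)=0$. $B^1=(z-1)L^2(S^1)$ is dense but not closed. For $b(1)=1$ a fixed point $\zeta$ of $\mathcal A(1)$ would satisfy $(1-z)\zeta=1$, and $1/(1-z)\notin L^2$, so there is none. If $b(1)$ vanishes on an arc $|z-1|<\varepsilon$, then $\zeta=b(1)/(1-z)$ is a fixed point. For the free group $F_k$ cocycles are arbitrary on generators, so $\dim Z^1=k$ and $\beta_1^{(2)}(F_k)=k-1$ for $k\ge 1$.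

**Lemma 6.** Let $G$ be finitely generated. (a) If $G=A*_FB$ with $F$ finite, then $\dim Z^1\ge1+\frac1{|F|}-\frac1{|A|}-\frac1{|B|}$. (b) If $G=\langle A,t\mid tft^{-1}=\varphi(f),\ f\in F\rangle$ with $F\le A$ finite and $\varphi:F\to A$ injective, then $\dim Z^1\ge1+\frac1{|F|}-\frac1{|A|}$.

*Proof.* (a) For $\xi\in(\ell^2G)^F$ let $b_\xi$ be the cocycle that is $0$ on $A$ and $\partial\xi$ on $B$. These agree on $F$, so they define a cocycle on the amalgam. Consider the bounded right-equivariant map
$$(\ell^2G)^F\oplus\ell^2G\to Z^1,\qquad(\xi,\eta)\mapsto b_\xi+\partial\eta .$$
$(\xi,\eta)$ is in the kernel iff $\partial\eta=0$ on $A$ and $\partial(\xi+\eta)=0$ on $B$, that is, $\eta\in(\ell^2G)^A$ and $\xi+\eta\in(\ell^2G)^B$. Both vectors can be chosen freely, since their difference is automatically fixed by $F$. So the kernel is isomorphic to $(\ell^2G)^A\oplus(\ell^2G)^B$, of dimension $\frac1{|A|}+\frac1{|B|}$, and the dimension formula gives the claim.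

(b) For $\xi\in(\ell^2G)^{\varphi(F)}$ let $b_\xi$ be $0$ on $A$ and $b_\xi(t)=\xi$. This respects the relations, since the cocycle rule gives $b(tft^{-1})=b(t)+\lambda(t)b(f)-\lambda(tft^{-1})b(t)=(1-\lambda(\varphi(f)))\xi=0=b(\varphi(f))$. The kernel of $(\xi,\eta)\mapsto b_\xi+\partial\eta$ on $(\ell^2G)^{\varphi(F)}\oplus\ell^2G$ consists of the pairs with $\eta\in(\ell^2G)^A$ and $\xi=-(\lambda(t)-1)\eta$. Every $\eta\in(\ell^2G)^A$ occurs: $\eta$ is fixed by $\varphi(F)\le A$, and $\lambda(t)\eta$ is fixed by $tFt^{-1}=\varphi(F)$, so this $\xi$ is $\varphi(F)$-fixed. The kernel has dimension $\frac1{|A|}$. $\square$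

For $F=1$ and nontrivial $A,B$ this gives
$$\dim Z^1(A*B)\ \ge\ 2-\tfrac1{|A|}-\tfrac1{|B|}\ >\ 1\quad\text{unless }|A|=|B|=2.\tag{4}$$
So the two infinite simple factors of the last section are seen by $\ell^2G$. The strict inequality is what we shall spend.

## The fibration theorem and its model case

**Theorem 7.** Let $G$ be quasiprojective with $\dim Z^1(G;\ell^2G)>1$. Then there are a smooth algebraic curve $C$ with multiplicities $m$ and an exact sequence $1\to F\to G\to\pi_1^{orb}(C,m)\to1$ with $F$ finite.

Here is what the proof looks like when the answer is already visible. Let $X=C\times\mathbb P^1$ with $C$ uniformized by the unit disc $\mathbb D$, so $\tilde X=\mathbb D\times\mathbb P^1$ with a product metric. The function $U=\operatorname{Re}z$ is bounded and pluriharmonic, and $dU\in L^2$, since the Dirichlet integral on $\mathbb D$ is conformally invariant and $\mathbb P^1$ has finite area. The form $\alpha=\partial U=\frac12dz$ satisfies $\alpha\wedge g^*\alpha=0$ for all deck transformations $g$, because $g^*\alpha$ is again a multiple of $dz$. The level sets of the primitive $z/2$ are the curves $\{z\}\times\mathbb P^1$. They have finite area, and they are the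 fibres of $X\to C$. The proof runs this backwards: from a cocycle to $U$, from $U$ to $\alpha$, from $\alpha$ to leaves, from leaves to a fibration.

**Setup.** Let $G=\pi_1(X)$. By (3), $G$ is infinite. By the Lefschetz theorem for generic hyperplane sections of smooth quasiprojective varieties (Hamm–Lê; Goresky–MacPherson, *Stratified Morse Theory*, Part II), if $\dim X\ge3$ a generic hyperplane section is smooth, connected, and has the same fundamental group; so we may assume $\dim X\le2$. Dimension $0$ is impossible as $G\neq1$, and if $\dim X=1$ we replace $X$ by $X\times\mathbb P^1$. So $X$ is a surface. By Hironaka, $X=\bar X\setminus D$ with $\bar X$ smooth projective and $D=\bigcup_kD_k$ a simple normal crossing divisor. Let $p:\tilde X\to X$ be the universal cover, with deck group $G$, and let $\gamma_k\in G$ be a meridian of $D_k$.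

## Step 1: cocycles with fixed points for all meridians

We want an equivariant map $\tilde X\to\ell^2G$ of finite energy for the action $\mathcal A$. An arbitrary cocycle will not do, and the obstruction sits at $D$. Suppose a meridian $\gamma$ of the puncture of a punctured disc moves every point by at least $\delta>0$. Then an equivariant $f$ satisfies $\int_0^{2\pi}\|\partial_\theta f\|\,d\theta\ge\delta$ on each circle, hence $\int_0^{2\pi}\|\partial_\theta f\|^2d\theta\ge\delta^2/2\pi$, and its energy is at least $\int_0\frac{\delta^2}{2\pi}\frac{dr}r=\infty$. If instead $\gamma$ fixes a point, $f$ can be constant near the puncture. So we look for cocycles for which all $\gamma_k$ have fixed points, and the example $G=\mathbb Z$ shows that it is enough to cut away an arbitrarily small spectral piece.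

**Claim 1.** There is $b\in Z^1\setminus\overline{B^1}$ such that every $\gamma_k$ has a fixed point for $\mathcal A$.

*Proof.* If $\gamma_k$ has finite order, any $b$ works: the barycenter of an orbit of the finite group $\langle\gamma_k\rangle$ is fixed. For $\gamma_k$ of infinite order let $q_k\in L(G)$ be the spectral projection of the unitary $\lambda(\gamma_k)$ for $\{|z-1|<\varepsilon\}$. Since $\langle\lambda(\gamma_k)^j\delta_e,\delta_e\rangle=0$ for $j\ne0$, the spectral measure at $\delta_e$ is Haar measure on the circle, so $\operatorname{tr}(q_k)\to0$ as $\varepsilon\to0$. Let $Z'$ be the kernel of the bounded right-equivariant map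
$$Z^1\to\bigoplus_kq_k\ell^2G,\qquad b\mapsto(q_kb(\gamma_k))_k .$$
Then, for small $\varepsilon$, $\dim Z'\ge\dim Z^1-\sum_k\operatorname{tr}(q_k)>1\ge\dim\overline{B^1}$, so by monotonicity $Z'\not\subset\overline{B^1}$. Choose $b\in Z'\setminus\overline{B^1}$. Then $b(\gamma_k)\in(1-q_k)\ell^2G$, and $\lambda(\gamma_k)-1$ is invertible on this subspace. So $b(\gamma_k)=-(\lambda(\gamma_k)-1)\zeta$ for some $\zeta$, i.e. $\mathcal A(\gamma_k)\zeta=\zeta$. $\square$

Fix this $b$. All conjugates of the $\gamma_k^{\pm1}$ have fixed points too, since $h\gamma_kh^{-1}$ fixes $\mathcal A(h)\zeta$ if $\gamma_k$ fixes $\zeta$.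

## Step 2: a complete metric and an equivariant map of finite energy

This step produces the analytic setting: a complete Kähler metric of finite volume on $X$ (completeness for the cut-offs, finite volume for the energy), and a map $f$.

**The metric.** Let $\omega_0$ be a Kähler form on $\bar X$, and $\tau_k$ the canonical section of $\mathcal O(D_k)$ with a hermitian metric scaled so that $\psi_k:=-\log|\tau_k|^2>1$. Then $i\partial\bar\partial\psi_k$ extends smoothly to $\bar X$, and
$$-i\partial\bar\partial\log\psi_k=-\frac{i\partial\bar\partial\psi_k}{\psi_k}+\frac{i\partial\psi_k\wedge\bar\partial\psi_k}{\psi_k^2}.$$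
The first term is bounded by a multiple of $\omega_0$, the second is $i\,\partial\log\psi_k\wedge\bar\partial\log\psi_k$. So for a large constant $c$
$$\omega:=c\,\omega_0-\sum_ki\partial\bar\partial\log\psi_k\ \ge\ \omega_0+\sum_ki\,\partial\log\psi_k\wedge\bar\partial\log\psi_k ,$$
and $\omega$ is a Kähler form on $X$.

It is complete. The function $\Psi=\sum_k\log\psi_k$ is an exhaustion of $X$, and the inequality bounds its gradient in the metric $\omega$. So a ball of radius $R$ lies in a set $\{\Psi\le\text{const}\}$, which is compact. (If $D=\emptyset$, $X$ is compact.)

It has finite volume. Near a point of $D$ choose coordinates with $D\subset\{z_1z_2=0\}$. For a component $\{z_k=0\}$ through the point, $\psi_k=-\log|z_k|^2+\text{smooth}$ and $\partial\psi_k=-dz_k/z_k+\text{bounded}$. So $\omega\le\mathrm{const}\cdot\sum_k\big(1+|z_k|^{-2}(\log|z_k|)^{-2}\big)\,i\,dz_k\wedge d\bar z_k$, and the volume density is at most $\mathrm{const}\cdot\prod_k\big(1+|z_k|^{-2}(\log|z_k|)^{-2}\big)$. This is integrable near the origin, because $\int_0\frac{dr}{r(\log r)^2}<\infty$.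

All norms below are with respect to $\omega$ unless indicated otherwise. The metric on $\tilde X$ is the pulled-back one. It is complete and $G$-invariant.

**Claim 2.** There is a smooth $f:\tilde X\to\ell^2G$ with $f(gx)=\mathcal A(g)f(x)$ and $\int_X|df|^2<\infty$.

(The function $|df|^2$ is $G$-invariant, so it descends to $X$.)

*Proof.* Each $y\in\bar X$ has a coordinate polydisc neighbourhood $V_y$ in which $D$ is empty, $\{z_1=0\}$ or $\{z_1z_2=0\}$. The image of $\pi_1(V_y\cap X)$ in $G$ is, up to conjugacy, trivial, generated by one meridian, or generated by two commuting meridians $\mu,\nu$. It always has a fixed point for $\mathcal A$. For one meridian this is Claim 1. For two, suppose $\mu$ has infinite order. Its fixed point is unique, since the difference of two fixed points is $\lambda(\mu)$-invariant, hence $0$ by (2). As $\nu$ commutes with $\mu$, it preserves this point. The same works if $\nu$ has infinite order. If both have finite order they generate a finite group, which fixes the barycenter of an orbit.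

Let $P$ be a component of $p^{-1}(V_y\cap X)$. Its stabilizer is such an image, with a fixed point $\zeta$, and $G$ permutes the components transitively. So $\sigma_y:=\mathcal A(g)\zeta$ on $gP$ defines a locally constant equivariant map $\sigma_y:p^{-1}(V_y\cap X)\to\ell^2G$. Take a finite subcover of $\bar X$, a subordinate smooth partition of unity $\rho_y$ on $\bar X$, and put
$$f=\sum_y(\rho_y\circ p)\,\sigma_y .$$
This is smooth, and equivariant because $\mathcal A(g)$ is affine and $\sum_y\rho_y=1$.

At points over $\{\rho_{y'}>0\}$ we have $df=\sum_yd\rho_y\,(\sigma_y-\sigma_{y'})$, since $\sum_yd\rho_y=0$. As $\mathcal A(g)$ is an isometry, $\|\sigma_y-\sigma_{y'}\|$ descends to a locally constant function on $V_y\cap V_{y'}\cap X$. A component of $V_y\cap V_{y'}$ stays connected after $D$ is removed, so the function is constant on it, and the compact set $\operatorname{supp}\rho_y\cap\operatorname{supp}\rho_{y'}$ meets only finitely many components. So these norms are bounded where they matter. Since $\omega\ge\omega_0$, norms of covectors satisfy $|df|_\omega\le|df|_{\omega_0}\le\mathrm{const}$, and $\omega$ has finite volume. $\square$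

## Step 3: a bounded pluriharmonic function with $L^2$ differential

We turn the vector-valued $f$ into one scalar function. Let $f_g=\langle f,\delta_g\rangle$. Equivariance gives $f_e(hx)=f_{h^{-1}}(x)+b(h)_e$. Summing $|df_e|^2$ over the translates of a fundamental domain,
$$\int_{\tilde X}|df_e|^2=\int_X|df|^2<\infty .$$

**Claim 3.** $df_e\notin\overline{dC_c^\infty(\tilde X;\mathbb C)}$ (closure in $L^2$).

This is where $b\notin\overline{B^1}$ enters. Suppose $d\varphi_l\to df_e$ in $L^2$ with $\varphi_l\in C_c^\infty(\tilde X)$. Put $\Xi_l(x)_g=\varphi_l(g^{-1}x)$; over a compact set only finitely many entries are nonzero. Then $\Xi_l(hx)=\lambda(h)\Xi_l(x)$, so $f_l:=f-\Xi_l$ again satisfies $f_l(hx)=\mathcal A(h)f_l(x)$, and as above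
$$\int_X|df_l|^2=\int_{\tilde X}|d(f_e-\varphi_l)|^2\to0 .$$
Let $U_0$ be a small ball and $\Omega$ a relatively compact connected open set with smooth boundary that contains $U_0\cup\bigcup_js_jU_0$. Since $\Omega\to X$ has bounded multiplicity, $\int_\Omega|df_l|^2\to0$. By the Poincaré inequality on $\Omega$, applied to each component and summed, the means of $f_l$ over $U_0$ and over $s_jU_0$ both differ from the mean over $\Omega$ by $o(1)$. Let $a_l$ be the mean over $U_0$. By equivariance the mean over $s_jU_0$ is $\lambda(s_j)a_l+b(s_j)$. So $b(s_j)=\lim_l\big(a_l-\lambda(s_j)a_l\big)$ for all $j$, that is, $\partial(-a_l)\to b$ and $b\in\overline{B^1}$. This is a contradiction. $\square$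

**Harmonic replacement, with a bound.** Let $E=\overline{dC_c^\infty(\tilde X;\mathbb R)}$. By mollification it contains $d\varphi$ for every compactly supported Lipschitz $\varphi$. By Claim 3, $dv\in L^2\setminus E$ for $v=\operatorname{Re}f_e$ or $v=\operatorname{Im}f_e$. Let $T_N$ denote truncation to $[-N,N]$. Almost everywhere $d\,T_Nv=1_{\{|v|<N\}}dv$, which tends to $dv$ in $L^2$ as $N\to\infty$. As $E$ is closed, $dT_Nv\notin E$ for some $N$. Fix it and put $v_N=T_Nv$.

Let $\theta$ be the element of minimal norm in the closed affine space $dv_N+E$. It is nonzero and orthogonal to $E$. Choose $\varphi_l\in C_c^\infty$ with $d(v_N-\varphi_l)\to\theta$, and truncate once more: $w_l:=T_N(v_N-\varphi_l)$. The functions $w_l$ are locally Lipschitz and agree with $v_N$ off a compact set, so $dw_l\in dv_N+E$. Truncation does not increase the differential, so $\|dw_l\|\le\|d(v_N-\varphi_l)\|\to\|\theta\|$. By minimality and the parallelogram law, $dw_l\to\theta$. As $|w_l|\le N$, a subsequence has a weak-* limit $U$ with $|U|\le N$ and $dU=\theta$. Since $\theta\perp E$, $U$ is weakly harmonic, hence smooth. So $U$ is real, bounded, nonconstant and harmonic, and $dU\in L^2$.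

**From harmonic to pluriharmonic.** For $R>0$ and a base point $x_0$ let
$$\chi_R(x)=\max\big(0,\min(1,2-d(x,x_0)/R)\big).$$
It is Lipschitz, equal to $1$ on the ball of radius $R$, compactly supported because $\tilde X$ is complete, and $|d\chi_R|\le1/R$ a.e. We recall why an $L^2$ harmonic form $\eta$ on a complete manifold is closed and coclosed (Gaffney; Andreotti–Vesentini). Pairing $(dd^*+d^*d)\eta=0$ with $\chi_R^2\eta$ and integrating by parts gives
$$\|\chi_Rd\eta\|^2+\|\chi_Rd^*\eta\|^2\le\frac2R\|\eta\|\big(\|\chi_Rd\eta\|+\|\chi_Rd^*\eta\|\big),$$
so the left side is at most $8\|\eta\|^2/R^2\to0$.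

On a Kähler manifold the Laplacian preserves types. Hence $\partial U=(dU)^{1,0}$ is an $L^2$ harmonic form, so $d\,\partial U=0$. Thus $U$ is pluriharmonic, and
$$\alpha:=\partial U$$
is a closed holomorphic $L^2$ $1$-form. It is nonzero since $dU=\alpha+\bar\alpha\ne0$.

## Step 4: $\alpha\wedge g^*\alpha=0$ for all $g\in G$

In the model, all translates of $\alpha$ define the same foliation. This step proves it in general, and uses that $U$ is bounded.

Let $\beta=g^*\alpha$, again closed, holomorphic and $L^2$. Apply Stokes to the compactly supported Lipschitz form $\chi_R^2\,U\,\bar\partial U\wedge\beta\wedge\bar\beta$. Since $d\bar\partial U=0$, $d\beta=d\bar\beta=0$, and terms of type $(1,3)$ vanish,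
$$\int\chi_R^2\,\partial U\wedge\bar\partial U\wedge\beta\wedge\bar\beta=-2\int\chi_RU\,\partial\chi_R\wedge\bar\partial U\wedge\beta\wedge\bar\beta .\tag{5}$$
For $(1,0)$-covectors $\sigma,\sigma'$ put $h(\sigma,\sigma')=i\sigma\wedge\bar\sigma'\wedge i\beta\wedge\bar\beta$. Then $h(\sigma,\sigma)=(\sigma\wedge\beta)\wedge\overline{(\sigma\wedge\beta)}\ge0$, so $h$ is a positive semidefinite hermitian form (with values in volume forms). Let $I_R=\int\chi_R^2\,h(\partial U,\partial U)$, a finite number. As $U$ is real, $\bar\partial U=\overline{\partial U}$, and (5) with Cauchy–Schwarz gives
$$I_R\le2\sup|U|\Big(\int h(\partial\chi_R,\partial\chi_R)\Big)^{1/2}I_R^{1/2},$$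
hence
$$I_R\le4\sup U^2\int h(\partial\chi_R,\partial\chi_R)\le\frac{\mathrm{const}}{R^2}\,\sup U^2\,\|\beta\|_{L^2}^2\to0 .$$
So $\int h(\alpha,\alpha)=0$, i.e. $\alpha\wedge\beta=0$. $\square$

## Step 5: leaves of finite area are algebraic curves

Now we produce curves in $X$. As $\tilde X$ is simply connected, there is a holomorphic $\mathcal F:\tilde X\to\mathbb C$ with $d\mathcal F=\alpha$. Let $\Sigma_t=\mathcal F^{-1}(t)$. By the coarea formula
$$\int_{\mathbb C}\operatorname{Area}_\omega(\Sigma_t)\,dA(t)=\int_{\tilde X}\tfrac i2\,d\mathcal F\wedge d\overline{\mathcal F}\wedge\omega<\infty ,$$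
because $\alpha\in L^2$. With Sard, almost every $t$ in the nonempty open set $\mathcal F(\tilde X)$ is *good*: $t$ is a regular value and $\operatorname{Area}_\omega(\Sigma_t)<\infty$. For good $t$ choose a connected component $L=L_t$ of $\Sigma_t$, a closed submanifold of $\tilde X$, and let $\Lambda=\Lambda_t=p(L)$.

**$p|_L:L\to X$ is proper.** Let $Q\subset X$ be compact. $G$ acts cocompactly by isometries on $p^{-1}(Q)$, so by Lelong's lower bound there are $r,c>0$ such that every closed analytic curve through a point $x\in p^{-1}(Q)$ has area at least $c$ in $B(x,r)$. If the closed set $L\cap p^{-1}(Q)$ were not compact, it would be unbounded (Hopf–Rinow), so it would contain infinitely many points $x_k$ with $B(x_k,r)$ pairwise disjoint, and $L$ would have infinite area.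

**Translates.** By Step 4, $d(\mathcal F\circ g)\wedge d\mathcal F=0$. On $L$ the form $d\mathcal F$ has no zeros and vanishes on tangent vectors of $L$, so $d(\mathcal F\circ g)$, being a multiple of it there, also vanishes on tangent vectors of $L$. So $\mathcal F\circ g$ is constant on $L$; that is, $\mathcal F$ is constant on each $gL$. Suppose $gL_t\cap L_{t'}\ne\emptyset$ with $t,t'$ good. Then $\mathcal F=t'$ on $gL_t$, so $gL_t\subset\Sigma_{t'}$ and, by connectedness, $gL_t\subset L_{t'}$. A closed $1$-dimensional complex submanifold of a connected curve is open and closed in it, so $gL_t=L_{t'}$. We draw three consequences.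

First, distinct curves $\Lambda_t,\Lambda_{t'}$ are disjoint in $X$.

Second, translates of $L$ are equal or disjoint. They are also locally finite: for compact $K\subset\tilde X$, $gL$ meets $K$ iff $g^{-1}K$ meets the set $L\cap p^{-1}(p(K))$, which is compact by properness, and this happens for finitely many $g$. So $p^{-1}(\Lambda)=\bigcup_ggL$ is a closed submanifold, and $\Lambda$ is a smooth connected closed complex curve in $X$. $L$ is a component of $p^{-1}(\Lambda)$, and $L\to\Lambda$ is a covering with group $\operatorname{Stab}(L)$. Its fibres are discrete and, by properness, compact, so $\operatorname{Stab}(L)$ is finite. A loop in $\Lambda$ lifts to a path in $L$ whose ends differ by an element of $\operatorname{Stab}(L)$. Hence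
$$\text{the image of }\pi_1(\Lambda)\to G\text{ is finite}.\tag{6}$$

Third, $\mathcal F$ takes only countably many values on $\bigcup_ggL=p^{-1}(\Lambda)$. So each $\Lambda$ equals $\Lambda_t$ for only countably many $t$, and there are uncountably many distinct curves $\Lambda_t$.

**Algebraicity.** We have $\operatorname{Area}_{\omega_0}(\Lambda)\le\operatorname{Area}_\omega(\Lambda)\le\operatorname{Area}_\omega(L)<\infty$. Bishop's extension theorem (E. Bishop, *Conditions for the analyticity of certain sets*, 1964) says that an analytic set of pure dimension $k$ and finite $2k$-volume in the complement of an analytic subset has analytic closure. So $\bar\Lambda\subset\bar X$ is analytic, hence by Chow an algebraic curve. It is irreducible, since $\Lambda$ is smooth and connected, and $\bar\Lambda\cap X=\Lambda$, since $\Lambda$ is closed in $X$.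

## Step 6: uncountably many disjoint curves are fibres of one map

We have uncountably many algebraic curves $\Lambda$, pairwise disjoint in $X$. We show that they are fibres of a morphism from $X$ to a curve. The curves live in a parameter space with countably many pieces, so uncountably many lie in one piece; we take the smallest possible piece.

Let $\mathcal S$ be the set of curves obtained, written $\Lambda_s$, $s\in\mathcal S$. The scheme $\mathrm{Div}(\bar X)$ of effective divisors is open and closed in the Hilbert scheme, since $\bar X$ is smooth projective (Kollár, *Rational Curves on Algebraic Varieties*, I.1.13). It has countably many connected components, each projective, and divisors in one component are numerically equivalent. (For $\bar X=\mathbb P^2$ the components are the projective spaces of plane curves of given degree.) Via $s\mapsto\bar\Lambda_s$ we regard $\mathcal S$ as a set of points of $\mathrm{Div}(\bar X)$. Choose an irreducible closed $W\subset\mathrm{Div}(\bar X)_{red}$ that contains uncountably many points of $\mathcal S$ and has minimal dimension $d$; clearly $d\ge1$. The irreducible components of a proper closed subset of $W$ have smaller dimension,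 so by minimality
$$\text{every proper closed subset of }W\text{ contains only countably many points of }\mathcal S.\tag{7}$$
Write $\Delta_w$ for the divisor of $w\in W$, and $W_x=\{w\in W:x\in\Delta_w\}$ for $x\in\bar X$. The universal divisor in $W\times\bar X$ is Cartier, so $W_x$ is locally given by one equation in $W$.

**$d=1$.** Let $s\in\mathcal S\cap W$ and $\mathrm{Inc}_s=\bigcup_{x\in\Lambda_s}W_x$, the set of $w$ whose divisor meets $\Lambda_s$. It is constructible, being the projection of a constructible set. It contains $s$ but no other point of $\mathcal S$: if $x\in\Lambda_s$ lies on $\bar\Lambda_{s'}$, then $x\in\Lambda_{s'}$, and disjointness gives $s'=s$. If $\mathrm{Inc}_s$ were dense, it would contain a nonempty open subset of $W$, hence by (7) uncountably many points of $\mathcal S$. So its closure $Z_s$ is a proper closed subset, $\dim Z_s\le d-1$.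

For $x\in\Lambda_s$, a component of $W_x$ through $s$ has dimension at least $d-1$ (one equation) and lies in $Z_s$, so it is an irreducible component of $Z_s$ of dimension $d-1$. As $Z_s$ has finitely many components, one of them, $Z\ni s$ with $\dim Z=d-1$, lies in $W_x$ for infinitely many $x\in\Lambda_s$. For $w\in Z$ the divisor $\Delta_w$ contains infinitely many points of the irreducible curve $\bar\Lambda_s$, so $\Delta_w\ge\bar\Lambda_s$. The effective divisor $\Delta_w-\bar\Lambda_s$ is numerically trivial, hence $0$ (intersect with an ample divisor). So $Z=\{s\}$ and $d=1$.

Now $W$ is a curve and $Z_s$ is finite. For $w\in Z_s\setminus\{s\}$ the same argument shows that $\Delta_w\cap\bar\Lambda_s$ is finite. Since $W_x\subset Z_s$ for $x\in\Lambda_s$,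
$$W_x=\{s\}\quad\text{for all but finitely many }x\in\Lambda_s.\tag{8}$$

**The total space $\mathcal V$.** Let $\nu:T\to W$ be the normalization, a smooth projective curve. Let $\mathcal V\subset T\times\bar X$ be the pulled-back universal divisor with reduced structure, and $q:\mathcal V\to\bar X$ the projection. For all but finitely many $s\in\mathcal S\cap W$ the set $\nu^{-1}(s)$ is one point; only such $s$ are considered from now on.

**$\mathcal V$ is irreducible.** $\mathcal V$ is the support of a Cartier divisor in a threefold, so it has pure dimension $2$. Its fibres over $T$ are the supports of the $\Delta_w$, of dimension $1$ (each $\Delta_w$ is numerically equivalent to some $\bar\Lambda_s$, hence nonzero). So no component of $\mathcal V$ lies in a fibre; each one surjects onto $T$ with nonempty fibres of pure dimension $1$. The fibre of $\mathcal V$ over $\nu^{-1}(s)$ is the irreducible curve $\bar\Lambda_s$, so each component contains $\{\nu^{-1}(s)\}\times\bar\Lambda_s$, for infinitely many $s$. Two distinct components meet in dimension at most $1$ and cannot share infinitely many curves. So there is only one.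

**$q$ is birational.** $q$ is surjective, since its closed image contains infinitely many curves. Over a dense open $O\subset\bar X$ the fibres of $q$ have exactly $\deg q$ points. $\bar X\setminus O$ contains only finitely many of the curves $\bar\Lambda_s$, so for some $s$ the set $O\cap\Lambda_s$ is cofinite in $\Lambda_s$. Take $x$ in it outside the exceptional set of (8). Then $q^{-1}(x)=\nu^{-1}(W_x)\times\{x\}=\nu^{-1}(s)\times\{x\}$ is one point. Hence $\deg q=1$.

**$q$ is an isomorphism over $X$.** If $x\in X$ had a positive-dimensional fibre $q^{-1}(x)\subset T\times\{x\}$, the fibre would equal $T\times\{x\}$. Then $x\in\Delta_w$ for all $w\in W$, so $x$ would lie on all the curves $\Lambda_s$, which are disjoint. So over the normal variety $X$ the map $q$ is proper, quasi-finite and birational, hence finite and birational, hence an isomorphism.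

We obtain a morphism $\pi=\mathrm{pr}_T\circ q^{-1}:X\to T$ with $\pi^{-1}(\tau)=\Delta_{\nu(\tau)}\cap X$ as sets. In particular $\pi^{-1}(\nu^{-1}(s))=\Lambda_s$ for all but finitely many $s\in\mathcal S\cap W$. The image $C:=\pi(X)$ is constructible and infinite, hence dense, in the irreducible curve $T$. So it is the complement of a finite set: a smooth connected algebraic curve.

## Step 7: reading off the fundamental group

It remains to check the hypotheses of Lemma 4. The rational map $\bar X\dashrightarrow T$ given by $\pi$ is defined on $X$. Blowing up points over $\bar X\setminus X$, we get a smooth projective compactification $\hat X\supset X$, whose boundary still has simple normal crossings, to which $\pi$ extends as $\hat\pi:\hat X\to T$. By generic smoothness there is a cofinite $C^\circ\subset C$ over which $\hat\pi$ and its restrictions to all strata of the boundary are submersions. (So over $C^\circ$ there are no crossing points and no boundary components contained in fibres.) By Ehresmann's theorem for the proper map $\hat\pi$ relative to the boundary (lift vector fields tangentially to the boundary strata), $\pi$ is a smooth, topologically locally trivial fibration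 over $C^\circ$. Since $\mathcal S\cap W$ is infinite, its fibre over some point of $C^\circ$ is one of our curves $\Lambda=\Lambda_s$, which is connected; so all fibres over $C^\circ$ are.

Lemma 4 now says that the image $F$ of $\pi_1(\Lambda)$ in $G$ is normal with $G/F\cong\pi_1^{orb}(C,m)$. By (6), $F$ is finite. This proves Theorem 7. $\blacksquare$

## Free products: from Theorem 7 to Theorem 1

We use standard facts about ends of finitely generated groups. The number of ends does not change on passing to a finite-index subgroup or dividing by a finite normal subgroup. Closed surface groups of genus at least $1$ have one end, since they act cocompactly and properly on the plane. A free product of two nontrivial groups, not both of order $2$, has infinitely many ends.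

**Lemma 8.** If $C$ is compact and $\Gamma=\pi_1^{orb}(C,m)$ is infinite, then $\Gamma$ has one end.

*Proof.* The orbifold is not bad, since bad ones (a sphere with one cone point, or with two of different orders) have finite group. So it has a finite orbifold covering by a closed surface (Scott, *The geometries of 3-manifolds*, §2). The group of this surface has finite index in $\Gamma$, so it is infinite, of genus at least $1$, and has one end. $\square$

**Lemma 9.** A finitely generated subgroup $K$ of a free product of cyclic groups is a free product of finitely many cyclic groups.

*Proof.* By the Kurosh subgroup theorem $K$ is a free product of nontrivial cyclic groups. Its abelianization is the direct sum of the same cyclic groups. It is finitely generated, so there are only finitely many factors. $\square$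

**Proof of Theorem 1.** "If" was shown after Lemma 5. For "only if", let $G=A*B$ be quasiprojective with $A,B\ne1$. If $|A|=|B|=2$, both are cyclic. Otherwise $G$ is finitely generated and $\dim Z^1(G;\ell^2G)>1$ by (4). Theorem 7 gives a finite normal subgroup $F$ with $G/F\cong\pi_1^{orb}(C,m)$.

*$F$ is trivial.* A finite subgroup of $A*B$ lies in a conjugate of $A$ or of $B$. Say $F$ lies in a conjugate of $A$. Being normal, $F$ lies in all conjugates of $A$, so $F\subset A\cap bAb^{-1}=1$ for any $1\ne b\in B$. The other case is symmetric.

*$C$ is noncompact.* We now have $G\cong\pi_1^{orb}(C,m)$. If $C$ were compact, the infinite group $G$ would have one end by Lemma 8; but $A*B$ has infinitely many.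

*The factors.* By (1), $G$ is a free product of finitely many cyclic groups. $A$ and $B$ are retracts of the finitely generated group $G$, hence finitely generated. By Lemma 9 they are free products of finitely many cyclic groups, and by Lemma 5 they are quasiprojective. $\blacksquare$

## Finite extensions of orbifold groups, and Theorems 2 and 3

Theorems 2 and 3 need a converse to Theorem 7, with the finite kernel allowed.

**Lemma 10.** If $1\to F\to G\to\Gamma\to1$ is exact with $F$ finite and $\Gamma=\pi_1^{orb}(C,m)$, then $G$ is quasiprojective. Moreover, if $\Gamma$ is infinite, $G$ has a finite-index normal subgroup $N\cong\pi_1(C_N)$ that injects into $\Gamma$, where $C_N\to C$ is an orbifold covering of degree $[\Gamma:\operatorname{im}N]$ by a smooth curve: every point over $c_j$ has ramification index $m_j$, and there is no other ramification.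

*Proof.* If $G$ is finite, take $Y/G$ with $Y$ simply connected smooth projective carrying a free $G$-action. From now on $\Gamma$ is infinite.

**An action of $\Gamma$ on a simply connected curve.** There is a finite orbifold Galois covering $C'\to C$ by a smooth curve. For noncompact $C$, $\Gamma$ is a free product of a free group and the $\langle\mu_j\rangle\cong\mathbb Z_{m_j}$, and the construction with $H=\prod_j\mathbb Z_{m_j}$ in Lemma 5 works verbatim. For compact $C$ the orbifold is not bad, as $\Gamma$ is infinite, and this is again Scott, §2; the finite covering given there may be taken Galois, by passing to the normal core. Let $\tilde C$ be the universal cover of $C'$, and remove from $C'$ and $\tilde C$ the points over the $c_j$. Loops around removed points of $C'$ are conjugates of the $\mu_j^{m_j}$ in $\pi_1(C\setminus\{c_j\})$, and all conjugates are obtained. So the punctured $\tilde C$ is the covering of $C\setminus\{c_j\}$ belonging to $\langle\!\langle\mu_j^{m_j}\rangle\!\rangle$, with deck group $\Gamma$, and this action extends over the punctures. Thus $\Gamma$ acts on $\tilde C$ effectively and holomorphically with $\tilde C/\Gamma=C$, and $\Gamma_1=\pi_1(C')\le\Gamma$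 has finite index and acts as deck group of $\tilde C\to C'$, freely and properly discontinuously. So $\Gamma$ acts properly discontinuously. $\Gamma_1$ is infinite and torsion-free: free, or a closed surface group of genus at least $1$.

**A finite-index subgroup of $G$ that avoids $F$.** Let $G_1$ be the preimage of $\Gamma_1$. We claim that $G_1$ contains a finite-index subgroup meeting $F$ trivially. If $\Gamma_1$ is free, $G_1\to\Gamma_1$ splits; take the image of a splitting. If $\Gamma_1$ is a closed surface group, let $G_2$ be the centralizer of $F$ in $G_1$, of finite index, and $\Gamma_2$ its image. Then $G_2$ is a central extension of the surface group $\Gamma_2$ by the finite abelian group $F_2=F\cap G_2$, with class in $H^2(\Gamma_2;F_2)\cong F_2$, the isomorphism being evaluation on the fundamental class ($H_1(\Gamma_2)$ is free abelian). A subgroup of index $n$ corresponds to a covering of degree $n$, whose fundamental class maps to $n$ times the fundamental class. So restriction is multiplication by $n$ on $F_2$. Since $\Gamma_2$ surjects onto $\mathbb Z$, it has a subgroup of index $n=|F|$, and there the class dies. So the extension splits over this subgroup, and the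 image of a splitting is what we want.

**The variety.** Let $N$ be the normal core in $G$ of such a subgroup. It injects into $\Gamma$ with finite-index image contained in $\Gamma_1$, so it acts freely on $\tilde C$. Hence $C_N=\tilde C/N$ is a smooth curve with $\pi_1(C_N)\cong N$, finite over $C=\tilde C/\Gamma$ of degree $[\Gamma:\operatorname{im}N]$, and algebraic by Riemann's existence theorem. The stabilizer in $\Gamma$ of a point of $\tilde C$ over $c_j$ has order $m_j$ and meets $N$ trivially, and other points have trivial stabilizer; this gives the ramification. $H=G/N$ acts on $C_N$ over $C$, hence algebraically. Let $Y$ be a simply connected smooth projective variety with free $H$-action. $G$ acts on the simply connected manifold $\tilde C\times Y$, via $\Gamma$ on $\tilde C$ and via $H$ on $Y$. The action is properly discontinuous, since $N$ acts so on $\tilde C$ and $G/N$ is finite. It is free: an element with a fixed point acts on $Y$ with a fixed point, so it lies in $N$, and $N$ acts freely on $\tilde C$. The quotient $(C_N\times Y)/H$ is smooth quasiprojective with fundamental group $G$. $\square$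

With $n=[\Gamma:\operatorname{im}N]$, the covering $C_N\to C$ has degree $n$ and exactly $n/m_j$ points over $c_j$. So
$$\chi(C_N)=n\big(\chi(C)-\textstyle\sum_j1\big)+\sum_j\frac n{m_j}=n\,\chi^{orb}(C,m).\tag{9}$$

**Proof of Theorem 2.** We use multiplicativity, $\beta_1^{(2)}(N)=[G:N]\,\beta_1^{(2)}(G)$ for finite index (Lück, Ch. 1).

(i)⇒(ii). By (3) and Theorem 7 there is an extension as in (ii), except perhaps for the sign of $\chi^{orb}$. Suppose $\chi^{orb}(C,m)\ge0$. If $\Gamma=\pi_1^{orb}(C,m)$ is finite, so is $G$, and $\beta_1^{(2)}(G)=0$. If $\Gamma$ is infinite, take $N$ from Lemma 10. Then $N$ is infinite and $\chi(C_N)\ge0$ by (9). If $C_N$ has genus $g'$ and $r'$ punctures, then $2-2g'-r'\ge0$, so $(g',r')$ is $(0,0)$, $(0,1)$, $(0,2)$ or $(1,0)$. The first two are simply connected, so $N\cong\mathbb Z$ or $\mathbb Z^2$. We computed $\beta_1^{(2)}(\mathbb Z)=0$. For $\mathbb Z^2=\langle x,y\rangle$, $Z^1$ is the kernel of $(\xi,\eta)\mapsto(1-\lambda(y))\xi-(1-\lambda(x))\eta$. Already $1-\lambda(y)$ is injective by (2), so the closure of its image has dimension $1$, and the dimension formula gives $\dim Z^1=2-1=1$, so $\beta_1^{(2)}(\mathbb Z^2)=0$. (Both are cases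 of the vanishing theorem of Cheeger–Gromov for infinite amenable groups.) So $\beta_1^{(2)}(G)=0$, a contradiction.

(ii)⇒(i). $G$ is quasiprojective by Lemma 10. $\Gamma$ is infinite: if $C$ is noncompact and $\Gamma$ finite, then by (1) $\Gamma$ is trivial or a single $\mathbb Z_{m_1}$, with $g=0$, $r=1$ and $\chi^{orb}>0$. If $C$ is compact and the orbifold is bad, then $g=0$ and there are at most two marked points, so $\chi^{orb}>0$. If it is compact and not bad, it has a finite orbifold covering by a closed surface, which by the count in (9) has negative Euler characteristic, hence infinite group. So take $N$ as in Lemma 10; by (9), $\chi(C_N)<0$. If $C_N$ is noncompact, $N$ is free of rank $1-\chi(C_N)$, and $\beta_1^{(2)}(N)=-\chi(C_N)>0$. If $C_N$ is compact of genus $g'\ge2$, $N$ has $2g'$ generators and one relator, so $Z^1(N;\ell^2N)$ is the kernel of a bounded equivariant map $(\ell^2N)^{2g'}\to\ell^2N$, of dimension at least $2g'-1$, and $\beta_1^{(2)}(N)\ge2g'-2>0$. (Equality $\beta_1^{(2)}(N)=-\chi(C_N)$ holds here too, but is not needed.) By multiplicativity $\beta_1^{(2)}(G)>0$. $\blacksquare$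

**Proof of Theorem 3.** "If": a finite free product of cyclic groups is $\pi_1^{orb}$ of $\mathbb P^1$ minus finitely many (at least one) points with marked points, by (1). So Lemma 10 applies.

"Only if": suppose first that $G$ has two ends. Then $G$ has a finite normal subgroup with quotient $\mathbb Z$ or $\mathbb Z_2*\mathbb Z_2$, as required. Otherwise $G$ has infinitely many ends. By Stallings, either $G=A*_{F_0}B$ with $F_0$ finite, $F_0\ne A,B$, and not $[A:F_0]=[B:F_0]=2$; or $G$ is an HNN extension of $A$ over a finite subgroup $F_0\subsetneq A$. (The excluded cases $[A:F_0]=[B:F_0]=2$ and $F_0=A$ are two-ended.) In the first case $\frac1{[A:F_0]}+\frac1{[B:F_0]}<1$, i.e. $\frac1{|A|}+\frac1{|B|}<\frac1{|F_0|}$; in the second $\frac1{|A|}<\frac1{|F_0|}$. So $\dim Z^1>1$ by Lemma 6, and Theorem 7 gives a finite normal $F$ with $G/F\cong\pi_1^{orb}(C,m)$. This group is infinite with as many ends as $G$, so $C$ is noncompact by Lemma 8, and $G/F$ is a finite free product of cyclic groups by (1).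

Finally, let $G$ have such an $F$, and let $K\le G$ be finitely generated. The image of $K$ in $G/F$ is a free product of finitely many cyclic groups by Lemma 9, hence the orbifold group of a noncompact curve, and the kernel $K\cap F$ is finite. So $K$ is quasiprojective by Lemma 10. $\blacksquare$
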